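\title{Large components in few colors of an edge-colored complete graph}

\begin{abstract}
Let $f(n,r,s)$ be the largest $m$ such that every coloring of the edges of $K_n$ with $r$ colors contains a connected subgraph on $m$ vertices whose edges use at most $s$ colors. We determine $f(n,r,s)$ up to a power of $\log\log r$ for all $\log\log r\le s\le\sqrt r$ and $n$ large:
$f(n,r,s)=\min\{s^2\log r/r,\; s/\sqrt r\}\,(\log\log r)^{O(1)}\,n$.
This proves a conjecture posed in a paper of Alon, Buci\'c, Christoph and Krivelevich, that $f(n,r,s)=s^2(\log r)^{1-o(1)}n/r$ for $\log\log r\le s\le\sqrt r/\log r$, and it shows that the cut-off $\sqrt r/\log r$ is essentially sharp. The upper bounds come from blow-ups of a random coloring and of a projective plane. For the lower bound we find a small connected set of vertices and many colors, each of which occurs at almost $\log r$ of these vertices with nearly disjoint neighborhoods.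
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-coloring} of $K_n$ assigns to each edge one of the colors $1,\dots,r$. For a set $S$ of colors, an \emph{$S$-component} is a connected component of the spanning subgraph formed by the edges with colors in $S$, and a \emph{component in at most $s$ colors} is an $S$-component with $|S|\le s$. For integers $n,r\ge1$ and $1\le s\le r$, let $f(n,r,s)$ be the minimum, over all $r$-colorings of $K_n$, of the largest number of vertices of a component in at most $s$ colors. Thus $f$ measures how much connectivity a budget of $s$ colors buys against the worst coloring. Throughout, $\log$ is the logarithm to base $2$.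

At one end, $f(n,r,r-1)=n$ for $r\ge2$, because the graph of color $1$ or its complement is connected. At the other end, the $s$ most frequent colors at a single vertex cover at least $s(n-1)/r$ of its edges, so $f(n,r,s)\ge sn/r$. One can hope for more by investing colors first. Join a set $U$ of $s/2$ vertices by a star, which costs fewer than $s/2$ colors. If every vertex outside the current component sees at least $k$ different colors on its edges to $U$, then by averaging some color brings in a $k/r$ fraction of the outside vertices. With $k$ of order $s$, the remaining $s/2$ colors collect about $s^2n/r$ vertices. So $s^2n/r$ is the first guess, and the question is by how much it is off.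

The following estimates are known for $1\le s\le r$ and $n$ large compared to $r$; here $o_r(1)\to0$ as $r\to\infty$, and $\widetilde\Theta_r$ hides factors polylogarithmic in $r$. We quote them for orientation only; none of them is used below.
\begin{itemize}
\item $f(n,r,s)=\Theta(2^s/r)\cdot n$ for $s\le(1-o_r(1))\log\log r$. At $s\approx\log\log r$ this is $s^2(\log r)^{1-o_r(1)}n/r$.
\item $f(n,r,s)=\widetilde\Theta_r(s^2/r)\cdot n$ for $s\le\sqrt r$; more precisely, $f(n,r,s)\le 8s(s+1)(\log r)\,n/r$ in this range.
\item $f(n,r,s)=\Theta(n)$ for $s=\Theta(\sqrt r)$.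
\end{itemize}
So the guess $s^2n/r$ is off by almost a factor $\log r$ at $s\approx\log\log r$ and only by a constant factor at $s\approx\sqrt r$. The conjecture posed in \cite{ABCK} says that the logarithm persists: $f(n,r,s)=s^2(\log r)^{1-o_r(1)}n/r$ for $1\le s\le\sqrt r/\log r$ and $n$ large. For small $s$ the first estimate determines $f$ and gives a different value (for $s=1$ it gives $\Theta(n/r)$), so the range is understood to start at $\log\log r$. The precise statement is the following.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a function $\varepsilon(r)\to0$ such that for all sufficiently large $r$, all integers $s$ with $\log\log r\le s\le\sqrt r/\log r$, and all $n\ge n_0(r,s)$,}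
\[
\frac{s^2(\log r)^{1-\varepsilon(r)}}{r}\,n\;\le\; f(n,r,s)\;\le\;\frac{s^2(\log r)^{1+\varepsilon(r)}}{r}\,n .
\]

We prove a two-sided bound whose error is a power of $\log\log r$ and which covers the whole range up to $\sqrt r$. Throughout the paper,
\[
L=\log r,\qquad \ell=\log\log r,\qquad \Lambda=\Lambda(r,s)=\min\{L,\sqrt r/s\}.
\]

\begin{theorem}\label{thm:main}
There is $r_0$ such that for all $r\ge r_0$, all integers $s$ with $\ell\le s\le\sqrt r$, and all $n\ge n_0(r,s)$,
\[
\frac{s^2\Lambda}{\ell^{7}\,r}\,n\;\le\; f(n,r,s)\;\le\;\frac{128\,s^2\Lambda}{r}\,n .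
\]
\end{theorem}

Since $s^2\Lambda/r=\min\{s^2\log r/r,\,s/\sqrt r\}$, the theorem says that $f(n,r,s)=\min\{s^2\log r/r,\,s/\sqrt r\}\,(\log\log r)^{O(1)}\,n$ for $\log\log r\le s\le\sqrt r$.

\begin{corollary}\label{cor:conj}
The conjecture holds with $\varepsilon(r)=7\log\ell/\ell=O(\log\log\log r/\log\log r)$.
\end{corollary}

\begin{proof}
If $s\le\sqrt r/L$ then $\Lambda=L$. Moreover $L^{\varepsilon(r)}=2^{\ell\varepsilon(r)}=\ell^7$, and $\ell^7\ge128$ for large $r$.
\end{proof}

\begin{corollary}\label{cor:sharp}
Let $r$ be large and $n\ge n_0(r,s)$. For $\sqrt r/\log r\le s\le\sqrt r$ we have $\frac{s}{\ell^7\sqrt r}\,n\le f(n,r,s)\le\frac{128s}{\sqrt r}\,n$. In particular, for fixed $\eta>0$ and $\sqrt r(\log r)^{-1+\eta}\le s\le\sqrt r$ we have $f(n,r,s)\le128\,s^2(\log r)^{1-\eta}n/r$, so the formula $s^2(\log r)^{1-o_r(1)}n/r$ fails in this range.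
\end{corollary}

\begin{proof}
In the first range $\Lambda=\sqrt r/s$, and in the second range $\sqrt r/s\le(\log r)^{1-\eta}$.
\end{proof}

Section~\ref{sec:upper} gives the two colorings behind the two terms of the minimum; they are equally good at $s=\sqrt r/\log r$. Section~\ref{sec:idea} shows the idea of the lower bound on two vertices. Section~\ref{sec:reduction} reduces the lower bound to colorings that are nearly regular at one scale, and Sections~\ref{sec:trees}--\ref{sec:pieces} treat these, first for $s<L$ and then for $s\ge L$.

\section{Two colorings with small components}\label{sec:upper}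

Both colorings live on a number of vertices that depends only on $r$ and $s$, and are transferred to $K_n$ by blowing up vertices.

\begin{lemma}\label{lem:blowup}
Suppose that $K_N$ has an $r$-coloring in which every component in at most $s$ colors has at most $k$ vertices. Then $f(n,r,s)\le 2kn/N$ for all $n\ge N$.
\end{lemma}

\begin{proof}
Split the vertices of $K_n$ into $N$ classes of size at most $\lceil n/N\rceil\le2n/N$, one for each vertex of $K_N$. An edge between two classes receives the color of the corresponding edge of $K_N$, and edges inside classes are colored arbitrarily. An edge of an $S$-component either stays in a class or projects to an edge of $K_N$ with color in $S$. Hence the classes met by an $S$-component lie in one $S$-component of $K_N$, and there are at most $k$ of them.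
\end{proof}

In a uniformly random coloring of $K_N$, a fixed set of $s$ colors spans a random graph with edge probability $s/r$. For $N$ a small multiple of $r/s$, a tree on $k$ vertices appears in it with probability exponentially small in $k$ (up to a factor $N$). There are up to $r^s=2^{sL}$ sets of colors, so the union bound starts to work at $k\approx sL$. This is the source of the logarithm.

\begin{proposition}\label{prop:random}
For $r$ large, $1\le s\le\sqrt r$ and $n\ge r$, we have $f(n,r,s)\le128\,s^2Ln/r$.
\end{proposition}

\begin{proof}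
Let $N=\lfloor r/(16s)\rfloor$; since $r/(16s)\ge\sqrt r/16\ge1$, we have $N\ge r/(32s)$. Let $k=1+\lceil(s+1)L/2\rceil$ and color the edges of $K_N$ independently and uniformly. If a component in at most $s$ colors has at least $k$ vertices, then there are a set $S$ of exactly $s$ colors and a tree on exactly $k$ vertices with all colors in $S$. By Cayley's formula there are $k^{k-2}$ trees on $k$ labeled vertices. Using $\binom Nk\le(eN/k)^k$, $eN<r$ and $eNs/r\le e/16<1/4$, the expected number of pairs (set of colors, tree) is at most
\[
r^s\binom Nk k^{k-2}\Big(\frac sr\Big)^{k-1}\le r^s\cdot eN\cdot\Big(\frac{eNs}{r}\Big)^{k-1}k^{-2}<r^{s+1}\,4^{-(k-1)}\le1 .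
\]
So in some coloring all components in at most $s$ colors have at most $k-1\le(s+1)L$ vertices, and Lemma~\ref{lem:blowup} gives $f(n,r,s)\le2(s+1)L\cdot32sn/r\le128s^2Ln/r$.
\end{proof}

\begin{proposition}\label{prop:plane}
For $r$ large, $1\le s\le r$ and $n\ge r$, we have $f(n,r,s)\le8sn/\sqrt r$.
\end{proposition}

\begin{proof}
By Bertrand's postulate there is a prime $q$ with $\sqrt r/4<q\le\sqrt r/2$. The projective plane $PG(2,q)$ has $N=q^2+q+1\le r$ points and $N$ lines; every line has $q+1$ points, and any two points lie on exactly one line. Color the edge between two points by the line through them. Every vertex of an $S$-component with at least two vertices is on an edge with color in $S$, that is, on a line of $S$. So components in at most $s$ colors have at most $s(q+1)$ points, and Lemma~\ref{lem:blowup} gives $f(n,r,s)\le2s(q+1)n/(q^2+q+1)\le2sn/q\le8sn/\sqrt r$.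
\end{proof}

If $\Lambda=L$ then Proposition~\ref{prop:random}, and if $\Lambda=\sqrt r/s$ then Proposition~\ref{prop:plane}, gives the upper bound in Theorem~\ref{thm:main}.

\section{The idea of the lower bound}\label{sec:idea}

From now on an $r$-coloring of the complete graph on an $n$-element set $V$ is fixed. We write $c(xy)$ for the color of the edge $xy$, $N_c(x)$ for the set of vertices joined to $x$ in color $c$, and $\delta_c(x)=|N_c(x)|/n$ for the \emph{density} of color $c$ at $x$. Then $\sum_c\delta_c(x)\le1$, so at most $1/\delta$ colors have density at least $\delta$ at a given vertex. A set of at most $m$ vertices lies in a component in at most $m-1$ colors: take a star centered at one of them.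

The following averaging step lets us add colors one at a time.

\begin{lemma}\label{lem:greedy}
Let $U,C\subseteq V$, let $\mathcal G$ be a nonempty set of colors, and for $c\in\mathcal G$ let $W_c\subseteq\bigcup_{u\in U}N_c(u)$ have at least $w$ elements. Then $|W_c\setminus C|\ge w-|U||C|/|\mathcal G|$ for some $c\in\mathcal G$.
\end{lemma}

\begin{proof}
If $y\in W_c$ then $c=c(uy)$ for some $u\in U$, so $y$ lies in at most $|U|$ of the sets $W_c$. Hence $\sum_{c\in\mathcal G}|W_c\setminus C|\ge|\mathcal G|w-|U||C|$.
\end{proof}

\begin{example}[two vertices instead of one]\label{ex:two}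
Suppose that the coloring is regular: every nonzero density $\delta_c(x)$ equals $\delta$, and all sets $H_c=\{x:\delta_c(x)=\delta\}$ have the same size $hn$. Every vertex sees $(n-1)/(\delta n)$ colors, so $rhn=(n-1)/\delta$ and $h\ge1/(2r\delta)$. A star at one vertex gains $\delta n$ vertices per color. We claim that if $\delta^2\le1/(128rs)$, then two vertices gain $\frac32\delta n$ vertices per color, for $s$ colors.

The hypothesis gives $rh^2\ge1/(4r\delta^2)\ge32s$ and $h\ge\delta/(2r\delta^2)\ge8\delta$. Let $u,u'$ be independent uniform vertices, and call $c$ valid if $u,u'\in H_c$ and $|N_c(u)\cap N_c(u')|<\delta n/4$. For $u\in H_c$,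
\[
\sum_{u'}|N_c(u)\cap N_c(u')|=\sum_{y\in N_c(u)}|N_c(y)|=(\delta n)^2,
\]
so at most $4\delta n\le hn/2$ vertices $u'$ have an intersection of size at least $\delta n/4$. Thus $c$ is valid with probability at least $h^2/2$, and some pair $u,u'$ has at least $rh^2/2\ge16s$ valid colors. Then $u\ne u'$, and $W_c=N_c(u)\cup N_c(u')$ has at least $\frac74\delta n$ elements for every valid $c$. Choose $s$ valid colors one by one. The union $C$ of the sets $W_c$ chosen so far has at most $2s\delta n$ elements, so by Lemma~\ref{lem:greedy} the next color can be chosen to add at least $\frac74\delta n-\frac{2\cdot2s\delta n}{16s}=\frac32\delta n$ new vertices. These $s$ colors and $c(uu')$ connect at least $\frac32s\delta n$ vertices.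
\end{example}

The point is that a given color occurs at both $u$ and $u'$ only with probability $h^2$, but there are $r$ colors to choose from and only $s$ are needed. With $D$ vertices in place of two, one hopes to gain about $D\delta n$ vertices per color. The classes in the blow-up of the random coloring have size of order $sn/r$, which suggests the scale $\delta\approx s/r$, $h\approx1/s$; there the target $s^2\Lambda n/r$ requires $D\approx\Lambda$. Four difficulties arise.

\emph{Connecting the vertices.} A star costs $D-1$ colors, and $s$ may be as small as $\ell$ while $D$ is close to $L=2^\ell$. For $s<L$ we therefore embed a tree on $2^t\approx D$ vertices that uses only $t$ colors (Section~\ref{sec:trees}).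

\emph{Finding the colors.} The expected number of colors occurring at all of $D$ random vertices is $rh^D$, and $r(1/s)^D\ge1$ only for $D\le L/\log s$. This is harmless for $s<L$, but it bounds $D$ by a constant when $s$ is a power of $r$. For $s\ge L$ we can afford a star on $s/2$ vertices. We arrange them in $D$ rows of length $m'\approx s/(2D)$ and ask only that each row meet $H_c$. This has probability about $(m'h)^D$, and $m'h\approx1/D$ no longer decays with $s$ (Section~\ref{sec:grid}).

\emph{Overlaps within a color.} The example used $\delta\le h/8$. In the blow-up of the plane, a vertex in a class on the line $c$ is joined in color $c$ to all the $q$ other classes on $c$, and all neighborhoods in color $c$ between classes stay within the $q+1$ classes of $c$; a second vertex gains almost nothing. In the proof the condition becomes $D^2\delta\ll h$, which at our scale reads $D\ll\sqrt r/s$. This is where the second term of $\Lambda$ enters.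

\emph{Overlaps between colors.} With $|U|\approx s$, $w\approx D\delta n$ and $|C|\approx sD\delta n$, Lemma~\ref{lem:greedy} needs more than $s^2$ colors in $\mathcal G$. We can guarantee only $r^{1-O(1/\ell)}$ colors, which is too few when $s$ is close to $\sqrt r$. For $s\ge L$ a second-moment argument replaces the greedy choice.

\section{Reduction to one scale of densities}\label{sec:reduction}

From now on $r$ is large, $\ell\le s\le\sqrt r$, and $n$ is large in terms of $r$ and $s$. That $r$ is large is used through three facts, valid for fixed $C,\epsilon>0$ and $r\ge r_0(C,\epsilon)$: $\ell\ge C$, $L^C\le r^{1/\ell}$ (that is, $C\ell^2\le2^\ell$), and $r^{C/\ell}\le r^\epsilon$. From $s\le\sqrt r$ and the definition of $\Lambda$,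
\begin{equation}\label{eq:Lambda}
1\le\Lambda\le L,\qquad s\Lambda\le\sqrt r,\qquad s^2\Lambda/r\le s/\sqrt r\le1 .
\end{equation}
Put
\[
F=\frac{s^2\Lambda}{\ell^7r}\le\ell^{-7},\qquad \delta_0=\frac{s}{200\,\ell r},\qquad\delta_1=\frac{s\Lambda}{\ell^4r}.
\]
A \emph{large component} is a component in at most $s$ colors with at least $Fn$ vertices. We must show that a large component exists. We use twice that, for $0\le p\le1$ and an integer $m\ge 1$ with $mp\le1$,
\begin{equation}\label{eq:union}
1-(1-p)^m\ge mp-\tbinom m2p^2\ge mp/2 .
\end{equation}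

A general coloring has densities at many scales. Below $\delta_0$ every vertex sees so many colors that components grow geometrically; above $\delta_1$ a few monochromatic stars suffice. Between them lie at most $\ell$ dyadic scales, and we lose only a factor $\ell$ by picking one. Call an edge $xy$ of color $c$ \emph{light} if $\max\{\delta_c(x),\delta_c(y)\}<\delta_0$.

\begin{lemma}\label{lem:light}
If more than half of the edges are light, there is a large component.
\end{lemma}

\begin{proof}
The graph of light edges has average degree at least $(n-1)/2$. Every graph has a subgraph whose minimum degree is at least half of the average degree (delete vertices of smaller degree one by one; the average degree does not drop). So there is $V_0\subseteq V$ such that every vertex of $V_0$ has at least $(n-1)/4\ge n/5$ light edges to $V_0$; in particular $|V_0|\ge n/5$. Let $m=\lfloor s/3\rfloor\ge s/4$. We spend fewer than $m$ colors on a star, $m$ colors on additive growth as in the introduction, and $m$ colors on multiplicative growth.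

\emph{The star.} Let $U$ be the set formed by $m$ independent uniform vertices of $V_0$. For $x\in V_0$ let $d_U(x)\le m$ be the number of colors on light edges from $x$ to $U$, and let $p_c$ be the fraction of vertices of $V_0$ joined to $x$ by a light edge of color $c$. If $p_c>0$ then $\delta_c(x)<\delta_0$, so $p_c\le\delta_0n/|V_0|\le5\delta_0$ and $mp_c\le s^2/(120\ell r)\le1$. Also $\sum_cp_c\ge1/5$. By \eqref{eq:union}, $\mathbb E\,d_U(x)=\sum_c\big(1-(1-p_c)^m\big)\ge m/10$. Fix $U$ with $\sum_{x\in V_0}d_U(x)\ge m|V_0|/10\ge mn/50$ and select the colors of a star on $U$. Let $C$ always denote the component containing $U$ in the colors selected so far. As $F\le1/100$, we may assume that $|C|<n/100$ at all times during which at most $s$ colors are selected.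

\emph{Additive growth.} We have $\sum_{x\in V_0\setminus C}d_U(x)\ge mn/50-m|C|\ge mn/100$. The left side counts pairs $(x,c)$ with $x\in V_0\setminus C$ joined to $U$ by a light edge of color $c$, so selecting the most popular color adds at least $mn/(100r)$ vertices of $V_0$ to $C$. After $m$ steps, $|C\cap V_0|\ge m^2n/(100r)$.

\emph{Multiplicative growth.} Every vertex of $C\cap V_0$ has at least $n/5-n/100\ge n/10$ light edges to $V_0\setminus C$. A vertex $x\in V_0\setminus C$ is on fewer than $\delta_0n$ light edges of any given color. So there are at least $|C\cap V_0|/(10\delta_0)$ pairs $(x,c)$ such that $x\in V_0\setminus C$ has an edge of color $c$ to $C$, and some color adds at least $|C\cap V_0|/(10\delta_0r)=(20\ell/s)|C\cap V_0|$ vertices of $V_0$. Since $s/\ell\ge1$, Bernoulli's inequality gives $(1+20\ell/s)^{s/\ell}\ge21$, so $m\ge s/4$ steps multiply $|C\cap V_0|$ by at least $21^{\ell/4}\ge2^\ell=L$.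

At most $3m\le s$ colors are selected, and $|C|\ge m^2Ln/(100r)\ge s^2Ln/(1600r)\ge Fn$.
\end{proof}

The hypothesis $s\ge\ell$ was used in the last step, where a factor $L=2^{\ell}$ is produced by repeated multiplication. Orient every edge that is not light as an \emph{arc} $u\to y$ so that $\delta_c(u)\ge\delta_c(y)$, where $c=c(uy)$; then $\delta_c(u)\ge\delta_0$. The arc is \emph{heavy} if $\delta_c(u)\ge\delta_1$ and \emph{medium} otherwise.

\begin{lemma}\label{lem:heavy}
If there are at least $n^2/10$ heavy arcs, there is a large component.
\end{lemma}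

\begin{proof}
Let $m=\lfloor s/2\rfloor\ge s/3$, let $u_1,\dots,u_m$ be independent uniform vertices, and for each $i$ independently let $c_i$ be uniform among the at most $1/\delta_1$ colors of density at least $\delta_1$ at $u_i$ (if there is none, $u_i$ contributes the empty set below). Let $q(y)$ be the fraction of vertices $u$ for which $u\to y$ is a heavy arc; then $\sum_yq(y)\ge n/10$. If $u_i\to y$ is a heavy arc, then $c_i=c(u_iy)$ with probability at least $\delta_1$, so $\Pr(y\in N_{c_i}(u_i))\ge\delta_1q(y)$. As $m\delta_1\le s^2\Lambda/(\ell^4r)\le1$, inequality \eqref{eq:union} gives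
\[
\mathbb E\Big|\bigcup_iN_{c_i}(u_i)\Big|\ge\sum_y\frac{m\delta_1q(y)}2\ge\frac{m\delta_1n}{20}\ge\frac{s^2\Lambda}{60\,\ell^4r}\,n\ge Fn .
\]
The colors $c_1,\dots,c_m$ and a star on $u_1,\dots,u_m$ use at most $2m-1\le s$ colors.
\end{proof}

Medium arcs give an approximate version of the regular coloring of Example~\ref{ex:two}.

\begin{definition}\label{def:core}
A \emph{core} consists of real numbers $B,\sigma>0$, a set $\Gamma$ of colors, sets $H_c\subseteq V$ for $c\in\Gamma$, and sets $N^*_c(u)\subseteq N_c(u)$ for $c\in\Gamma$ and $u\in H_c$, such that, with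
\[
\delta=\frac s{rB},\qquad h_0=\frac1{80\ell\delta r}=\frac B{80\ell s},
\]
the following hold.
\begin{itemize}
\item[(C1)] $\ell^4/\Lambda<B\le200\ell$ and $\delta/(20\ell)\le\sigma\le\delta$.
\item[(C2)] $|N^*_c(u)|=\sigma n$ for all $c\in\Gamma$ and $u\in H_c$.
\item[(C3)] Every vertex lies in at most $1/\delta$ of the sets $H_c$.
\item[(C4)] For all $y\in V$ and $c\in\Gamma$, at most $2\delta n$ vertices $u\in H_c$ have $y\in N^*_c(u)$.
\item[(C5)] $|H_c|\ge h_0n$ for all $c\in\Gamma$, and $\sum_{c\in\Gamma}|H_c|\ge n/(80\ell\delta)$.
\end{itemize}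
\end{definition}

\begin{lemma}\label{lem:core}
If there are at least $n^2/10$ medium arcs, there is a core.
\end{lemma}

\begin{proof}
A medium arc $u\to y$ of color $c$ has $\delta_0\le\delta_c(u)<\delta_1$. The number of integers $i\ge0$ with $2^i\delta_0<\delta_1$ is at most $\log(\delta_1/\delta_0)+1=\log(400\Lambda/\ell^3)\le\log L=\ell$. So there is $\delta=2^i\delta_0\in[\delta_0,\delta_1)$ such that at least $n^2/(10\ell)$ arcs $u\to y$ have $\delta\le\delta_{c(uy)}(u)<2\delta$. Define $B$ by $\delta=s/(rB)$; the range of $\delta$ is the range of $B$ in (C1).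

Let $N^+_c(u)$ be the set of all $y$ such that $u\to y$ is an arc of color $c$, let $\sigma_0=\delta/(20\ell)$, and let
\[
H_c=\{u:\ \delta\le\delta_c(u)<2\delta,\ |N_c^+(u)|\ge\sigma_0n\}.
\]
At most $n/\delta$ pairs $(u,c)$ have $\delta_c(u)\ge\delta$; this also gives (C3). Those with $|N^+_c(u)|<\sigma_0n$ carry at most $(n/\delta)\sigma_0n=n^2/(20\ell)$ arcs. So the pairs with $u\in H_c$ carry at least $n^2/(20\ell)$ arcs, fewer than $2\delta n$ each, and $\sum_c|H_c|\ge n/(40\ell\delta)$. Let $\Gamma=\{c:|H_c|\ge h_0n\}$. The colors outside $\Gamma$ contribute at most $rh_0n=n/(80\ell\delta)$ to the sum, which gives (C5).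

Let $\sigma n=\lceil\sigma_0n\rceil$ and choose $N^*_c(u)\subseteq N^+_c(u)$ of this size. For $n\ge20\ell/\delta_0$ we have $\sigma_0\le\sigma\le2\sigma_0\le\delta$. For (C4) we use the orientation: if $y\in N^*_c(u)$ for some $u\in H_c$, then $\delta_c(y)\le\delta_c(u)<2\delta$, and all such $u$ lie in $N_c(y)$.
\end{proof}

Given a core, we want each color to gain $D$ of the sets $N^*_c(u)$, where $D$ is chosen so that $sD\sigma$ exceeds $F$ by a power of $\ell$:
\[
D=\lfloor B\Lambda/\ell^4\rfloor\ge1 .
\]

\begin{lemma}\label{lem:params}
The parameters of a core satisfy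
\begin{gather}
\frac{B\Lambda}{2\ell^4}\le D\le\frac{B\Lambda}{\ell^4},\qquad D\le\frac L{\ell^2},\qquad L^D\le r^{1/\ell},\label{eq:D}\\
D\sigma\ge\frac{s\Lambda}{40\,\ell^5r},\qquad\frac{D^2\delta}{h_0}\le\frac{80}{\ell^7},\qquad\frac1{s\Lambda}\le h_0\le\frac5{2s}.\label{eq:Dsigma}
\end{gather}
\end{lemma}

\begin{proof}
The first bounds hold because $B\Lambda/\ell^4>1$. Next, $D\le200L/\ell^3\le L/\ell^2$, and so $L^D=2^{\ell D}\le2^{L/\ell}=r^{1/\ell}$. Further, $D\sigma\ge\frac{B\Lambda}{2\ell^4}\cdot\frac s{20\ell rB}$. By \eqref{eq:Lambda},
\[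
\frac{D^2\delta}{h_0}=80\ell r D^2\delta^2=\frac{80\ell D^2s^2}{rB^2}\le\frac{80\ell\,\Lambda^2s^2}{\ell^8r}\le\frac{80}{\ell^7}.
\]
Finally (C1) gives $\ell^3/(80s\Lambda)<h_0\le200/(80s)$.
\end{proof}

The inequality $L^D\le r^{1/\ell}$ says that $D$ independent events, each of probability $L^{-O(1)}$, occur together with probability $r^{-O(1/\ell)}$, which is affordable when there are $r$ colors to choose from. The rest of the paper proves the following two statements.

\begin{proposition}\label{prop:small}
If $\ell\le s<L$ and there is a core, there is a large component.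
\end{proposition}

\begin{proposition}\label{prop:large}
If $L\le s\le\sqrt r$ and there is a core, there is a large component.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bound was proved in Section~\ref{sec:upper}. For the lower bound, Lemma~\ref{lem:light} applies if more than half of the edges are light. Otherwise there are at least $n(n-1)/4\ge n^2/5$ arcs, so at least $n^2/10$ are heavy or at least $n^2/10$ are medium. In the first case apply Lemma~\ref{lem:heavy}; in the second apply Lemma~\ref{lem:core} and Proposition~\ref{prop:small} or~\ref{prop:large}.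
\end{proof}

\section{Few colors: binomial trees}\label{sec:trees}

We prove Proposition~\ref{prop:small}. Let $\ell\le s<L$ and fix a core. If $\delta_c(x)>s^2\Lambda/r$ for some $x,c$, a monochromatic star has more than $Fn$ vertices. So we assume $\delta_c(x)\le s^2\Lambda/r\le L^3/r$ for all $x,c$.

To work with independent vertices that may coincide, give each loop $xx$ the color $1$, and let $\chi_c(x,y)=1$ if the pair $xy$ has color $c$ and $\chi_c(x,y)=0$ otherwise. Then $\chi_c$ is symmetric, and with $M=2L^3$ and $n\ge r$,
\begin{equation}\label{eq:chi}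
\sum_c\chi_c(x,y)=1\quad\text{for all }x,y,\qquad\mathbb E_y\,\chi_c(x,y)\le\frac{L^3}r+\frac1n\le\frac Mr\quad\text{for all }c,x.
\end{equation}
In this section expectations and probabilities refer to independent uniform vertices of $V$.

\subsection{The tree and its embeddings}

Let $t=\lfloor\log D\rfloor$ and $d=2^t$, so $D/2<d\le D$. To connect $d$ vertices in $t$ colors we double: two copies of a tree in the same $t-1$ colors are joined by one edge, whatever its color. The \emph{binomial tree} has as nodes the $d$ subsets $I\subseteq[t]=\{1,\dots,t\}$; the parent of $I\ne\emptyset$ is $I\setminus\{\max I\}$, and the edge to the parent has \emph{label} $\max I$ (Figure~\ref{fig:tree}). For colors $\vec c=(c_1,\dots,c_t)$ and vertices $\vec x=(x_I)_{I\subseteq[t]}$, the pair $(\vec c,\vec x)$ is \emph{good} if every tree edge $II'$ with label $i$ has $\chi_{c_i}(x_I,x_{I'})=1$. If $(\vec c,\vec x)$ is good and the $x_I$ are distinct, they lie in one component in the colors $c_1,\dots,c_t$.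

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=1.15cm,every node/.style={font=\small}]
\node (o) at (2,3) {$\emptyset$};
\node (a) at (1,2) {$\{1\}$};
\node (b) at (2.5,2) {$\{2\}$};
\node (c) at (3.5,2) {$\{3\}$};
\node (ab) at (0.3,1) {$\{1,2\}$};
\node (ac) at (1.5,1) {$\{1,3\}$};
\node (bc) at (2.5,1) {$\{2,3\}$};
\node (abc) at (0.3,0) {$\{1,2,3\}$};
\draw[very thick] (o) -- node[above left] {1} (a);
\draw[very thick] (o) -- node[left] {2} (b);
\draw (o) -- node[above right] {3} (c);
\draw (a) -- node[above left] {2} (ab);
\draw[very thick] (a) -- node[right] {3} (ac);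
\draw[very thick] (b) -- node[right] {3} (bc);
\draw (ab) -- node[right] {3} (abc);
\end{tikzpicture}
\caption{The binomial tree on the subsets of $\{1,2,3\}$: eight nodes, three labels. Deleting the edge with label $1$ leaves two copies of the tree on the subsets of $\{2,3\}$. On the thick path from $\{1,3\}$ to $\{2,3\}$, the labels $1$ and $2$, which lie in exactly one of the two sets, occur once each.}
\label{fig:tree}
\end{figure}

We first count good pairs inside a set $H$ of density $\eta=|H|/n$. For $t=2$ the tree is the path $\{2\},\emptyset,\{1\},\{1,2\}$ with labels $2,1,2$. Let $\pi(c)$ be the probability that two random vertices lie in $H$ and form a pair of color $c$, so $\sum_c\pi(c)=\eta^2$. Summing over $c_1$ removes the condition on the middle edge and leaves two independent pairs of color $c_2$. So $\sum_{\vec c}\Pr(\text{good, all }x_I\in H)=\sum_{c_2}\pi(c_2)^2\ge\eta^4/r$ by the Cauchy--Schwarz inequality. The general case iterates this.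

\begin{lemma}\label{lem:many}
If $H\subseteq V$ and $|H|\ge h_0n$, then $\sum_{\vec c}\Pr_{\vec x}(\text{good, all }x_I\in H)\ge r^{t-d+1}h_0^{d}$.
\end{lemma}

\begin{proof}
For $1\le i\le t+1$ let $\mathcal T_i$ be the subtree on the subsets of $\{i,\dots,t\}$, and let $\Psi_i(x)$ be the probability, given $x_\emptyset=x$, that all edges of $\mathcal T_i$ have the colors prescribed by $\vec c$ and all nodes of $\mathcal T_i$ are mapped into $H$. It depends only on $c_i,\dots,c_t$, and $\Psi_{t+1}$ is the indicator of $H$. For $i\le t$, the subsets that do not contain $i$ form $\mathcal T_{i+1}$; the subsets $\{i\}\cup J$ form a labeled copy of $\mathcal T_{i+1}$ with root $\{i\}$, because $\max(\{i\}\cup J)=\max J$ for $J\ne\emptyset$; and the two roots are joined by an edge with label $i$. Hence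
\[
\Psi_i(x)=\Psi_{i+1}(x)\,\mathbb E_y\big[\chi_{c_i}(x,y)\Psi_{i+1}(y)\big],
\]
and \eqref{eq:chi} gives $\sum_{c_i}\mathbb E\Psi_i=(\mathbb E\Psi_{i+1})^2$ for fixed $c_{i+1},\dots,c_t$. For $p\ge1$ and $z_1,\dots,z_r\ge0$, convexity gives $\sum_cz_c^p\ge r^{1-p}(\sum_cz_c)^p$. With $p=2^{i-1}$, the sums $\Sigma_i=\sum_{c_i,\dots,c_t}(\mathbb E\Psi_i)^{2^{i-1}}$ satisfy $\Sigma_i\ge r^{1-2^{i-1}}\Sigma_{i+1}$. Now $\Sigma_1$ is the sum in the lemma, $\Sigma_{t+1}\ge h_0^d$, and $\sum_{i=1}^t(1-2^{i-1})=t-d+1$.
\end{proof}

The good pairs just counted may be degenerate: two of the vertices may coincide or have almost the same neighborhood. The next lemma bounds how often two given nodes are mapped into a sparse set of pairs.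

\begin{lemma}\label{lem:degenerate}
We have $\sum_{\vec c}\Pr(\text{good})\le r^{t-d+1}M^{d-1}$. For $P\subseteq V\times V$ and nodes $I\ne J$,
\[
\sum_{\vec c}\Pr\big(\text{good},\ (x_I,x_J)\in P\big)\le r^{t-d+1}M^{d-2}\,|P|/n^2 .
\]
\end{lemma}

\begin{proof}
The indicator of ``good'' is a product of factors $\chi$, one for each tree edge. If a vertex occurs in exactly one factor of a product, then by \eqref{eq:chi} taking the expectation over it replaces this factor by at most $M/r$, whatever the colors and the other vertices are. Removing leaves one at a time gives $\Pr(\text{good})\le(M/r)^{d-1}$ for each of the $r^t$ vectors $\vec c$, which is the first bound.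

For the second, fix $i\in I\triangle J$. The ancestors of a node are its initial segments, so the lowest common ancestor $I_0$ of $I$ and $J$ is contained in $I\cap J$; the labels on the path from $I$ to $I_0$ are the elements of $I\setminus I_0$, each once, and those on the path from $J$ to $I_0$ are the elements of $J\setminus I_0$, each once. As $i$ lies in exactly one of $I,J$ and not in $I_0$, exactly one edge $e$ of the path from $I$ to $J$ has label $i$. Let the path have $k$ edges. First remove the $d-k-1$ nodes off the path, leaf by leaf, at a factor $M/r$ each. Now only the factor of $e$ depends on $c_i$, and summing over $c_i$ replaces it by $1$. The path falls into two paths, one ending in $I$ and one in $J$. In each of them remove the nodes other than $I$ and $J$, starting at the endpoint of $e$; each is a leaf at the time of its removal. This gives a factor $M/r$ for each of the $k-1$ interior nodes. What remains is $\Pr((x_I,x_J)\in P)=|P|/n^2$ and the sum over the other $t-1$ colors. The result is $r^{t-1}(M/r)^{d-2}|P|/n^2$.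
\end{proof}

The label that occurs only once is essential: bounding the factor of $e$ by $1$ for each $c_i$ separately would lose a factor $r$, while the sets $P$ below have density only about $D\delta=r^{-1+o(1)}$.

\subsection{A tree with many valid colors}

For $c\in\Gamma$ let $P_c$ be the set of pairs $(x,x')\in H_c\times H_c$ with $|N^*_c(x)\cap N^*_c(x')|\ge\sigma n/(2D)$. It contains $(x,x)$ for all $x\in H_c$. By (C2) and (C4), $\sum_{x'\in H_c}|N^*_c(x)\cap N^*_c(x')|\le\sigma n\cdot2\delta n$ for $x\in H_c$, so at most $4D\delta n$ vertices $x'$ have $(x,x')\in P_c$, and $|P_c|\le4D\delta n^2$. Call $c\in\Gamma$ \emph{valid} for $\vec x$ if all $x_I$ lie in $H_c$ and $(x_I,x_J)\notin P_c$ for all $I\ne J$.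

Since $s\Lambda\le L^2$, \eqref{eq:Dsigma} gives $L^{-2}\le h_0\le1$, so $M/h_0\le2L^5\le L^6$, and $(M/h_0)^d\le r^{6/\ell}$ by \eqref{eq:D}. By (C1), $\delta<s\Lambda/(\ell^4r)\le L^2/r$. By Lemma~\ref{lem:degenerate}, the sum over all $I\ne J$ of $\sum_{\vec c}\Pr(\text{good},(x_I,x_J)\in P_c)$ is at most $r^{t-d+1}h_0^d$ times
\[
d^2\cdot4D\delta\cdot M^{-2}(M/h_0)^d\le4L^5r^{-1+6/\ell}\le\tfrac12 .
\]
Together with Lemma~\ref{lem:many} for $H=H_c$ this gives $\sum_{\vec c}\Pr(\text{good, }c\text{ valid})\ge\frac12r^{t-d+1}h_0^d$ for every $c\in\Gamma$. Sum over $c\in\Gamma$ and divide by the first bound of Lemma~\ref{lem:degenerate}: the average number of valid colors of a good pair is at least $\frac12|\Gamma|h_0^d/M^{d-1}\ge\frac12|\Gamma|r^{-6/\ell}$. By (C5) and $|H_c|\le n$ we have $|\Gamma|\ge1/(80\ell\delta)\ge r/(80\ell L^2)$. So there is a good pair $(\vec c,\vec x)$ whose set $\mathcal G$ of valid colors satisfies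
\[
|\mathcal G|\ge\frac{r^{1-6/\ell}}{160\,\ell L^2}\ge r^{1-7/\ell}.
\]
Let $U=\{x_I:I\subseteq[t]\}$. A valid color exists and $P_c$ contains the diagonal, so the $x_I$ are distinct, and $U$ is a set of $d$ vertices connected in the colors $c_1,\dots,c_t$. For $c\in\mathcal G$ let $W_c=\bigcup_{u\in U}N^*_c(u)$; by inclusion--exclusion,
\[
|W_c|\ge d\sigma n-\binom d2\frac{\sigma n}{2D}\ge\tfrac12d\sigma n .
\]

\subsection{Greedy growth}

Select $c_1,\dots,c_t$, and let $C$ be the component containing $U$ in the colors selected so far. Suppose $|C|<Fn\le L^3n/r$. By (C1), $\sigma\ge\delta/(20\ell)\ge1/(4000\ell^2r)$, so $|\mathcal G|\sigma/4\ge r^{-7/\ell}/(16000\ell^2)\ge L^3/r$ and $|C|/|\mathcal G|\le\sigma n/4$. By Lemma~\ref{lem:greedy}, some $c\in\mathcal G$ has $|W_c\setminus C|\ge\frac12d\sigma n-\frac14d\sigma n=\frac14d\sigma n$, and selecting $c$ adds $W_c$ to $C$.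

We can do this $s-t$ times. By \eqref{eq:D}, $t\le\log(L/\ell^2)=\ell-2\log\ell\le s-1$; this is the second use of $s\ge\ell$. Hence $s-t\ge s/(2\ell)$: for $s\ge2\ell$ we have $s-t\ge s/2$, and for $s<2\ell$ we have $s-t\ge1>s/(2\ell)$. So either $|C|\ge Fn$ at some step, or in the end, by \eqref{eq:Dsigma},
\[
|C|\ge\frac s{2\ell}\cdot\frac14\cdot\frac D2\,\sigma n\ge\frac{s^2\Lambda}{640\,\ell^6r}\,n\ge Fn .
\]
This proves Proposition~\ref{prop:small}. \qed

\section{Many colors: a grid of random vertices}\label{sec:grid}

We prove Proposition~\ref{prop:large}. Let $L\le s\le\sqrt r$, fix a core, and put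
\[
m=\lfloor s/2\rfloor\ge s/3,\qquad m'=\lfloor m/D\rfloor .
\]
Since $D\le L/\ell^2\le m$, we have $m'\ge1$ and $m'\ge m/(2D)$; this is the only use of $s\ge L$. We take a grid of $D\times m'$ random vertices, join them by a star, and select $m$ colors, each with a vertex of $H_c$ in every row. Each should gain about $D\sigma n$ vertices, and we must show that a typical vertex $y$ is not gained many times.

\subsection{Pieces}

The sets $H_c$ have different sizes, so we cut them into \emph{pieces} of equal size. A piece is a set $A$ together with a color $c(A)\in\Gamma$ such that $A\subseteq H_{c(A)}$; for $u\in A$ we write $N^*(u)$ for $N^*_{c(A)}(u)$ when the piece is understood, and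
\[
\pi_A(y)=\tfrac1n\,\#\{u\in A:\ y\in N^*(u)\}.
\]
The dangerous term in the second moment is the following. Suppose that a piece $A'$ has its $D$ vertices in the grid and gains $y$. A second piece $A$ may share some of these vertices, say $w$, and is then much more likely to have a vertex in every row, by a factor up to $r^{O(1/\ell)}$. It gains $y$ again through a new vertex $u$, and the total weight of this event is governed by $\sum_{A\ni w}\pi_A(y)$. For $s\le r^{2/5}$ so few vertices are gained at all that the trivial bound $1$ suffices. For larger $s$ we declare the pairs $(w,y)$ for which such a sum is large to be in a relation $\mathcal R$, and we do not count $y$ as gained if it is related to another vertex used. This loses little provided $\mathcal R$ is sparse inside each piece, in the following sense. For $\mathcal R\subseteq V\times V$, a color $c\in\Gamma$ and a nonempty set $X\subseteq H_c$, let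
\[
\kappa(X)=\Pr\big((w,y)\in\mathcal R\big),\qquad u,w\text{ independent uniform in }X,\quad y\text{ uniform in }N_c^*(u).
\]
Put $\rho=1$ if $s\le r^{2/5}$ and $\rho=r^{-1/20}$ if $s>r^{2/5}$.

\begin{lemma}\label{lem:pieces}
There are a relation $\mathcal R\subseteq V\times V$, a number $a$ and a family $\mathcal A$ of pieces such that:
\begin{itemize}
\item[(P1)] $h_0/(100D)\le a\le h_0/(64D)$, every piece has $an$ elements, and distinct pieces of the same color are disjoint;
\item[(P2)] $|\mathcal A|\,a\ge1/(640\ell\delta)$;
\item[(P3)] $\kappa(A)\le1/(8D)$ for all $A\in\mathcal A$;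
\item[(P4)] $\sum_{A\ni w}\pi_A(y)\le\rho$ whenever $(w,y)\notin\mathcal R$.
\end{itemize}
\end{lemma}

The proof is given in Section~\ref{sec:pieces}. For each pair $(u,y)$ there is at most one $A\in\mathcal A$ with $u\in A$ and $y\in N^*(u)$: its color must be $c(uy)$, and (P1) applies. We say that $(u,y)$ \emph{determines} this piece. In particular $\sum_{A\in\mathcal A}\pi_A(y)\le1$. From (P1), (P2) and $\delta h_0=1/(80\ell r)$,
\begin{equation}\label{eq:manypieces}
|\mathcal A|\ge\frac{64D}{640\,\ell\delta h_0}=8rD\ge8r .
\end{equation}

\subsection{The experiment}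

Let $u_{i,j}$ ($i\in[D]$, $j\in[m']$) be independent uniform vertices of $V$. For $A\in\mathcal A$ and $g:[D]\to[m']$, the pair $(A,g)$ is \emph{active} if $u_{i,g(i)}\in A$ for all $i$. With $\xi=m'a$, the expected number of active pairs is $|\mathcal A|\xi^D$, far more than the $m$ we can pay for. So, independently of the grid, we \emph{choose} each pair $(A,g)$ independently with probability
\[
\lambda=\frac m{|\mathcal A|\,\xi^D}.
\]
To see that $\lambda\le1$, and for later use, we estimate $\xi$. By (P1), \eqref{eq:D} and \eqref{eq:Dsigma},
\[
\xi\le\frac s{2D}\cdot\frac{5}{128sD}\le1,\qquad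
\xi\ge\frac s{6D}\cdot\frac{h_0}{100D}=\frac B{48000\,\ell D^2}\ge\frac{\ell^3}{48000\,\Lambda D}\ge\frac{\ell^5}{48000L^2}\ge L^{-2}.
\]
With $L^D\le r^{1/\ell}$, $m\le\sqrt r$ and \eqref{eq:manypieces} this gives
\begin{equation}\label{eq:lambda}
\Big(1+\frac1\xi\Big)^D\le L^{3D}\le r^{3/\ell},\qquad\lambda\le\frac{\sqrt r\,r^{2/\ell}}{8r}\le r^{-2/5},\qquad\lambda D2^D\le Lr^{1/\ell-2/5}\le\frac13 .
\end{equation}
An active pair $(A,g)$ \emph{covers $y$ via row $i$} if $y\in N^*(u_{i,g(i)})$ and, for all $k\ne i$, both $y\notin N^*(u_{k,g(k)})$ and $(u_{k,g(k)},y)\notin\mathcal R$; here $N^*$ refers to the color $c(A)$. The row $i$ is then unique. Let $E_y(A,g)$ be the event that $(A,g)$ is active and covers $y$, and let $Z(y)$ be the number of chosen pairs for which it holds. Thus $\mathbb EZ(y)=\lambda\sum_{(A,g)}\Pr(E_y(A,g))$.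

\subsection{The first moment}

\begin{lemma}\label{lem:first}
We have $\sum_y\mathbb EZ(y)\ge\frac34mD\sigma n$. For every $y$, $\mathbb EZ(y)\le\mu:=\lambda D(m')^Da^{D-1}$. Moreover $\mu\le1$ and $\mu\rho\,r^{3/\ell}\le1$.
\end{lemma}

\begin{proof}
A pair $(A,g)$ is active with probability $a^D$, and given this, its vertices $v_k=u_{k,g(k)}$ are independent and uniform in $A$. Fix a row $i$ and let $y$ be uniform in $N^*(v_i)$. For $k\ne i$, (C4) gives $\Pr(y\in N^*(v_k))\le2\delta/a$, and $\Pr((v_k,y)\in\mathcal R)=\kappa(A)\le1/(8D)$. So $y$ fails to be covered via $i$ with probability at most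
\[
D\Big(\frac{2\delta}a+\frac1{8D}\Big)\le\frac{200D^2\delta}{h_0}+\frac18\le\frac{16000}{\ell^7}+\frac18\le\frac14,
\]
by \eqref{eq:Dsigma}; here the bound $\Lambda\le\sqrt r/s$ is used. The sets covered via different rows are disjoint, so an active pair covers at least $\frac34D\sigma n$ vertices in expectation, and $\lambda|\mathcal A|(m')^Da^D=m$ gives the first claim.

For fixed $A,g,i$, the probability that $(A,g)$ is active and $y\in N^*(u_{i,g(i)})$ is $a^{D-1}\pi_A(y)$. Summing, $\mathbb EZ(y)\le\lambda D(m')^Da^{D-1}\sum_A\pi_A(y)\le\mu$. By the definition of $\lambda$, (P2) and \eqref{eq:D},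
\[
\mu=\frac{mD}{|\mathcal A|a}\le640\,\ell\,mD\delta\le640\,\ell\cdot\frac s2\cdot\frac{B\Lambda}{\ell^4}\cdot\frac s{rB}=\frac{320}{\ell^3}\cdot\frac{s^2\Lambda}r\le\frac{s^2\Lambda}r\le1 .
\]
If $s>r^{2/5}$ then $\rho r^{3/\ell}=r^{3/\ell-1/20}\le1$. If $s\le r^{2/5}$ then $\rho=1$ and $\mu r^{3/\ell}\le Lr^{-1/5+3/\ell}\le1$.
\end{proof}

\subsection{The second moment}

\begin{lemma}\label{lem:second}
For every $y$, $\Pr(Z(y)\ge1)\ge\frac14\mathbb EZ(y)$.
\end{lemma}

\begin{proof}
Fix $y$ and write $Z=Z(y)$, $E=E_y$. The choices of distinct pairs are independent, so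
\[
\mathbb E[Z(Z-1)]=\lambda^2\sum\Pr\big(E(A,g)\cap E(A',g')\big),
\]
the sum being over ordered pairs $(A,g)\ne(A',g')$. Let $I=\{k:g(k)=g'(k)\}$ be the set of \emph{shared} rows. For given $g'$ and $I$ there are at most $(m')^{D-|I|}$ functions $g$. The vertices $u_{k,g'(k)}$, $k\in[D]$, determine whether $E(A',g')$ holds, and the $D-|I|$ \emph{fresh} vertices $u_{k,g(k)}$, $k\notin I$, are independent of them. In each case below we condition on the vertices $u_{k,g'(k)}$, bound $\lambda$ times the sum over $(A,g)$ of the conditional probabilities by some number $\theta$, and conclude from $\lambda\sum\Pr(E(A',g'))=\mathbb EZ$ that the case contributes at most $\theta\,\mathbb EZ$.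

\emph{(a) $A=A'$.} The fresh vertices must lie in $A'$, so $\theta=\lambda\sum_I(m'a)^{D-|I|}\le\lambda2^D$, as $\xi\le1$.

\emph{(b) $A\ne A'$ and $I=\emptyset$.} The two events are independent, so $\theta=\mathbb EZ\le\mu\le1$.

In the remaining cases $A\ne A'$ and $I\ne\emptyset$. Let $(A,g)$ cover $y$ via row $i$ and $(A',g')$ via row $i'$. At least one of the following holds.

\emph{(c1) $i,i'\notin I$.} Let $k=\min I$ and $w=u_{k,g'(k)}=u_{k,g(k)}$. Since $(A',g')$ covers $y$ via $i'\ne k$, we have $(w,y)\notin\mathcal R$. For $E(A,g)$ via $i$ we need $w\in A$, the fresh vertex in row $i$ must lie in $A$ and have $y$ in its set $N^*$, and the other $D-|I|-1$ fresh vertices must lie in $A$. For fixed $g$ and $i$, the sum over $A$ of the conditional probabilities is at most $a^{D-|I|-1}\sum_{A\ni w}\pi_A(y)\le a^{D-|I|-1}\rho$ by (P4). Summing over $g$ and $i$,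
\[
\theta=\lambda D\rho\sum_{I\ne\emptyset}(m')^{D-|I|}a^{D-|I|-1}=\mu\rho\sum_{I\ne\emptyset}\xi^{-|I|}\le\mu\rho\Big(1+\frac1\xi\Big)^D\le\mu\rho\,r^{3/\ell}\le1,
\]
by \eqref{eq:lambda} and Lemma~\ref{lem:first}.

\emph{(c2) $i\in I$.} The vertex $u_{i,g(i)}=u_{i,g'(i)}$ is among those conditioned on, and $(u_{i,g'(i)},y)$ determines $A$. So for fixed $g$ and $i$ there is at most one $A$, and the fresh vertices must lie in it. Hence $\theta=\lambda D\sum_I\xi^{D-|I|}\le\lambda D2^D$.

\emph{(c3) $i'\in I$.} Exchanging the two pairs maps this case bijectively to (c2), so the contribution is at most $\lambda D2^D\,\mathbb EZ$.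

By \eqref{eq:lambda}, cases (a), (c2), (c3) contribute at most $3\lambda D2^D\,\mathbb EZ\le\mathbb EZ$ together; this is what the thinning by $\lambda$ buys. Thus $\mathbb E[Z(Z-1)]\le3\mathbb EZ$ and $\mathbb E[Z^2]\le4\mathbb EZ$. By the Cauchy--Schwarz inequality, $(\mathbb EZ)^2\le\mathbb E[Z^2]\Pr(Z\ge1)$, which gives the lemma if $\mathbb EZ>0$; for $\mathbb EZ=0$ there is nothing to prove.
\end{proof}

\subsection{Keeping the budget}

Let $W=\{y:Z(y)\ge1\}$, let $Q$ be the number of chosen active pairs, and let $\gamma=\frac3{16}mD\sigma n$. By Lemmas~\ref{lem:first} and~\ref{lem:second}, $\mathbb E|W|\ge\gamma$, and $\mathbb EQ=m$. So $\mathbb E\big[|W|-\frac\gamma{2m}Q\big]\ge\frac\gamma2$, and some outcome has $|W|\ge\frac\gamma2+\frac\gamma{2m}Q$. If $Q\le m$, keep all chosen active pairs; they cover at least $\gamma/2$ vertices. If $Q>m$, keep a uniformly random set of $m$ of them; every vertex of $W$ stays covered with probability at least $m/Q$, so some set of $m$ pairs covers at least $\frac mQ|W|\ge\gamma/2$ vertices. A vertex covered by $(A,g)$ is joined in color $c(A)$ to a vertex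 of the grid, and the at most $m'D\le m$ vertices of the grid are joined by a star in at most $m-1$ colors. So fewer than $2m\le s$ colors connect at least
\[
\frac3{32}mD\sigma n\ge\frac3{32}\cdot\frac s3\cdot\frac{s\Lambda}{40\,\ell^5r}\,n=\frac{s^2\Lambda}{1280\,\ell^5r}\,n\ge Fn
\]
vertices, by \eqref{eq:Dsigma}. This proves Proposition~\ref{prop:large}, given Lemma~\ref{lem:pieces}. \qed

\section{Construction of the pieces}\label{sec:pieces}

We prove Lemma~\ref{lem:pieces}. The relation $\mathcal R$ should depend on the pieces through (P4), and the pieces on $\mathcal R$ through (P3). We break the circle by defining $\mathcal R$ from larger sets, called blocks, and then finding the pieces inside the blocks.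

\subsection{Blocks and the relation $\mathcal R$}

Let $hn=\lfloor h_0n\rfloor$; by \eqref{eq:Dsigma} and \eqref{eq:Lambda}, $h_0\ge r^{-1/2}$ and $h\le h_0\le5/(2s)$. For each $c\in\Gamma$ choose $\lfloor|H_c|/(hn)\rfloor\ge|H_c|/(2hn)$ disjoint subsets of $H_c$ of size $hn$; these sets, each with its color, are the \emph{blocks}, and $\mathcal B$ is the family of all blocks. By (C5),
\begin{equation}\label{eq:blocks}
|\mathcal B|\,h\ge\frac1{160\,\ell\delta}.
\end{equation}
For $u$ in a block, $N^*(u)$ refers to the color of the block. For each pair $(u,y)$ there is at most one block $\beta(u,y)$ containing $u$ with $y\in N^*(u)$, since its color must be $c(uy)$ and blocks of one color are disjoint. Put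
\[
\alpha_y(w)=\tfrac1n\,\#\{u:\ \beta(u,y)\text{ exists and contains }w\}\le1 .
\]
Let $\mathcal R=\emptyset$ if $s\le r^{2/5}$, and $\mathcal R=\{(w,y):\alpha_y(w)\ge r^{-1/20}\}$ if $s>r^{2/5}$. In both cases $\alpha_y(w)\le\rho$ for $(w,y)\notin\mathcal R$. Let $R(y)=\{w:(w,y)\in\mathcal R\}$ and $R'(w)=\{y:(w,y)\in\mathcal R\}$. Each $u$ contributes at most $hn$ vertices $w$, so $\sum_w\alpha_y(w)\le hn$. A vertex $w$ lies in at most $1/\delta$ blocks by (C3), and each block is $\beta(u,y)$ for exactly $hn\cdot\sigma n$ pairs $(u,y)$, so $\sum_y\alpha_y(w)\le hn\sigma/\delta\le hn$. Hence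
\begin{equation}\label{eq:Rsparse}
|R(y)|\le r^{1/20}hn,\qquad|R'(w)|\le r^{1/20}hn .
\end{equation}

These bounds exceed the size $hn$ of a block, so they do not by themselves make $\kappa(\beta)$ small. What they do control is a configuration with three related pairs. For a block $\beta$ let $T_\beta$ be the probability that
\begin{equation}\label{eq:triple}
(u_2,y_1)\in\mathcal R,\qquad(u_2,y_3)\in\mathcal R,\qquad(u_1,y_3)\in\mathcal R,
\end{equation}
where $u_1,u_2,u_3$ are independent uniform in $\beta$, and $y_1\in N^*(u_1)$ and $y_3\in N^*(u_3)$ are uniform and independent. The walk $y_1,u_2,y_3,u_1$ follows $\mathcal R$, and its two ends determine the block. Call $\beta$ \emph{fine} if $T_\beta\le2r^{-1/5}$.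

\begin{lemma}\label{lem:fine}
At least half of the blocks are fine.
\end{lemma}

\begin{proof}
If $\mathcal R=\emptyset$, all $T_\beta$ vanish. Let $s>r^{2/5}$. The number $(hn)^3(\sigma n)^2\sum_\beta T_\beta$ counts the tuples $(\beta,u_1,u_2,u_3,y_1,y_3)$ satisfying \eqref{eq:triple}. Choose $y_1$ in $n$ ways, then $u_2\in R(y_1)$, $y_3\in R'(u_2)$ and $u_1\in R(y_3)$ in at most $r^{1/20}hn$ ways each. Then $\beta=\beta(u_1,y_1)$ is determined, and there are at most $2\delta n$ choices of $u_3$ by (C4). So $\sum_\beta T_\beta\le2\delta r^{3/20}/\sigma^2$. By \eqref{eq:blocks}, (C1) and $h\le5/(2s)\le\frac52r^{-2/5}$, the average of $T_\beta$ is at most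
\[
320\,\ell\Big(\frac\delta\sigma\Big)^2h\,r^{3/20}\le320\,\ell\cdot400\,\ell^2\cdot\tfrac52\,r^{-1/4}\le r^{-1/5},
\]
and Markov's inequality finishes the proof.
\end{proof}

The gain in this count is the factor $h\approx1/s$, which is why it needs $s$ to be a large power of $r$.

\subsection{Pieces inside a fine block}

Let $an=\lfloor hn/(64D)\rfloor$. Then $a\le h_0/(64D)$ and $an\ge h_0n/(64D)-2$. For $n\ge3200L^2\sqrt r$ we have $h_0n\ge3200D^2$, which gives $a\ge h_0/(100D)$ and $an\ge32D$.

If $\kappa(X)$ is large for a large part $X$ of a fine block, then some $R(y)$ contains a substantial part of $X$. Inside this part, two of the three conditions \eqref{eq:triple} hold automatically, so the third must be rare.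

\begin{lemma}\label{lem:onepiece}
If $\beta$ is a fine block, $X\subseteq\beta$ and $|X|\ge hn/2$, then there is $A\subseteq X$ with $|A|=an$ and $\kappa(A)\le1/(8D)$.
\end{lemma}

\begin{proof}
We first find $Y\subseteq X$ with $|Y|\ge an$ and $\kappa(Y)\le1/(16D)$. If $\kappa(X)\le1/(16D)$, take $Y=X$. Otherwise let $u_1,u_2,u_3$ be independent uniform in $X$, let $y_1\in N^*(u_1)$ and $y_3\in N^*(u_3)$ be uniform, and put $\varphi(y)=|R(y)\cap X|/|X|\le1$. Then $\mathbb E\varphi(y_3)=\kappa(X)>1/(16D)$, and $\mathbb E\varphi(y_3)\le\Pr\big(\varphi(y_3)\ge\frac1{32D}\big)+\frac1{32D}$, so the event $\varphi(y_3)\ge\frac1{32D}$ has probability at least $\frac1{32D}$.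

Given $y_3$, the last two conditions of \eqref{eq:triple} say that $u_1,u_2\in R(y_3)\cap X$. This has probability $\varphi(y_3)^2$, and given this, $u_1,u_2$ are independent uniform in $R(y_3)\cap X$, so the first condition has probability $\kappa(R(y_3)\cap X)$. On the other hand, our distribution is that in the definition of $T_\beta$ conditioned on $u_1,u_2,u_3\in X$, an event of probability at least $1/8$. Hence, with the integrand read as $0$ when $\varphi(y_3)=0$,
\[
\mathbb E\big[\varphi(y_3)^2\,\kappa(R(y_3)\cap X)\big]\le8T_\beta\le16r^{-1/5}.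
\]
Averaging over the event $\varphi(y_3)\ge\frac1{32D}$, we find $y$ with $\varphi(y)\ge\frac1{32D}$ and $\varphi(y)^2\kappa(R(y)\cap X)\le32D\cdot16r^{-1/5}$. The set $Y=R(y)\cap X$ has $|Y|\ge hn/(64D)\ge an$ and $\kappa(Y)\le16(32D)^3r^{-1/5}\le1/(16D)$, because $D\le L$.

Let $A$ be a uniformly random subset of $Y$ of size $an$. For $u,w\in Y$ let $\psi(u,w)\in[0,1]$ be the fraction of $y\in N^*(u)$ with $(w,y)\in\mathcal R$, so that $\kappa(A)$ is the average of $\psi$ over $A\times A$. The diagonal contributes at most $1/(an)$. An ordered pair of distinct vertices of $A$ is a uniform ordered pair of distinct vertices of $Y$, over which $\psi$ has average at most $\kappa(Y)|Y|/(|Y|-1)\le\frac32\kappa(Y)$. So $\mathbb E\kappa(A)\le\frac1{32D}+\frac3{32D}=\frac1{8D}$.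
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:pieces}]
In each fine block, apply Lemma~\ref{lem:onepiece} to the set of vertices not yet used, as long as at least $hn/2$ of them remain, and give each set obtained the color of its block. Let $\mathcal A$ be the family of all these pieces. Then (P1) and (P3) hold. The pieces cover at least half of each fine block, so $|\mathcal A|an\ge\frac12|\mathcal B|\cdot\frac12hn$ by Lemma~\ref{lem:fine}, and \eqref{eq:blocks} gives (P2). For (P4), the sum $n\sum_{A\ni w}\pi_A(y)$ counts pairs $(A,u)$ with $u,w\in A$ and $y\in N^*(u)$. Each $u$ occurs in at most one such pair, and the block containing $A$ is $\beta(u,y)$ and contains $w$. So $\sum_{A\ni w}\pi_A(y)\le\alpha_y(w)\le\rho$ for $(w,y)\notin\mathcal R$.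
\end{proof}

This completes the proof of Proposition~\ref{prop:large}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{ABCK} Noga Alon, Matija Buci\'c, Micha Christoph and Michael Krivelevich, \emph{The power of many colours}, arXiv:2308.15387 (2023).
\end{thebibliography}
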